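# Approximation properties of $G$ and of $G$ made discrete

## 1. The guess: good approximation on $G_{\mathrm d}$ should give good approximation on $G$

Let $G$ be a locally compact Hausdorff group, and let $G_{\mathrm d}$ be the same group with the discrete topology. Suppose that $G_{\mathrm d}$ has a good approximation property, for instance the Haagerup property. Must $G$ have it?

The first guess is yes. Many wild abstract subgroups sit inside $G_{\mathrm d}$, so asking $G_{\mathrm d}$ to be good looks like a much stronger request than asking $G$ to be good. Amenability, the most familiar relative of these properties, supports the guess. If $G_{\mathrm d}$ is amenable, take a left invariant mean on $\ell^\infty(G)$ and restrict it to the bounded uniformly continuous functions on $G$; the restriction is still an invariant mean, so $G$ is amenable.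

The question is posed in Søren Knudby, Kang Li, "Approximation properties of simple Lie groups made discrete", arXiv:1408.5238 (2014), for three properties. Let $B_2(G)$ be the space of Herz–Schur multipliers on $G$, with norm $\|\cdot\|_{B_2}$; Section 2 recalls what this means.

**Definition (Haagerup property).** $G$ has the Haagerup property if there is a net of continuous positive definite functions in $C_0(G)$ that converges to $1$ uniformly on compact subsets of $G$.

**Definition (weak amenability).** $G$ is weakly amenable if there are $C\ge1$ and a net $(\varphi_i)$ of continuous, compactly supported Herz–Schur multipliers with $\sup_i\|\varphi_i\|_{B_2}\le C$ and $\varphi_i\to1$ uniformly on compact sets. The infimum of all such $C$ is $\Lambda_{\mathrm{WA}}(G)$.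

**Definition (weak Haagerup property).** The same as weak amenability, with "continuous and compactly supported" replaced by "in $C_0(G)$". The infimum of all such $C$ is $\Lambda_{\mathrm{WH}}(G)$.

For $G_{\mathrm d}$ every function is continuous and compact sets are finite, so "uniformly on compact sets" becomes "pointwise". The question is three separate implications: does the property of $G_{\mathrm d}$ imply the same property of $G$, where the property is (a) Haagerup, (b) weak amenability, (c) weak Haagerup?

The easiest tests agree with the guess. If $G$ is discrete there is nothing to prove. If $G$ is compact the conclusion is free, since the constant function $1$ is compactly supported. If $G_{\mathrm d}$ is amenable, then $G$ is amenable as we just saw, and an amenable group carries compactly supported continuous positive definite functions tending to $1$ uniformly on compact sets, which gives all three properties. We shall test one more family in Section 3. The guess is nevertheless false for all three properties, and a single group refutes all of them.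

## 2. Schur norms

**Definition (Schur norm).** A kernel $\Phi:X\times X\to\mathbb C$ has Schur norm $\le C$ if $\Phi(x,y)=\langle\xi_x,\eta_y\rangle$ for vectors in some Hilbert space with $\|\xi_x\|,\|\eta_y\|\le\sqrt C$ for all $x,y\in X$.

For example, the kernel $1_{\{x=y\}}$ has Schur norm $\le1$: take $\xi_x=\eta_x$ to be an orthonormal family. A continuous function $\varphi$ on $G$ lies in $B_2(G)$ with $\|\varphi\|_{B_2}\le C$ if and only if the kernel $(g,h)\mapsto\varphi(h^{-1}g)$ has Schur norm $\le C$; this is the usual definition or characterization of Herz–Schur multipliers. We use the following facts.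

1. If $\Phi_1,\Phi_2$ have Schur norms $\le C_1,C_2$, then $\Phi_1+\Phi_2$ has Schur norm $\le C_1+C_2$ (take direct sums of the vectors) and $\Phi_1\Phi_2$ has Schur norm $\le C_1C_2$ (take tensor products). Scaling by $\lambda$ multiplies the bound by $|\lambda|$. In particular the kernels of Schur norm $\le C$ form a convex set.
2. Schur norm $\le C$ passes to pointwise limits, and a kernel has Schur norm $\le C$ as soon as all its restrictions to finite sets do. For the second claim, choose for each finite $Y\subset X$ vectors $\xi^Y_x,\eta^Y_x$ ($x\in Y$), set them $0$ for $x\notin Y$, and take the ultraproduct of the Hilbert spaces along an ultrafilter containing all sets $\{Y:Y\supseteq Y_0\}$. The classes of $(\xi_x^Y)_Y$ and $(\eta_y^Y)_Y$ do the job. The first claim is proved the same way.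
3. A positive definite $\varphi$ has $\varphi(h^{-1}g)=\langle\pi(g)\xi,\pi(h)\xi\rangle$ with $\|\xi\|^2=\varphi(1)$, so $\|\varphi\|_{B_2}\le\varphi(1)$.

Weak amenability clearly implies the weak Haagerup property, and $\Lambda_{\mathrm{WH}}\le\Lambda_{\mathrm{WA}}$. The Haagerup property implies it too: $\|\varphi_i\|_{B_2}\le\varphi_i(1)\to1$, so the net is eventually bounded. Hence a group without the weak Haagerup property has none of the three properties.

## 3. Compact open normal subgroups: a case where the guess holds, and a dead end

Let $K$ be a compact open normal subgroup of $G$, let $q:G\to\Gamma=G/K$ be the quotient map, and note that $\Gamma$ is discrete.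

If $\Gamma$ has one of the three properties, so does $G$. Indeed, pull functions back to $\varphi\circ q$. This is continuous because $K$ is open; positive definiteness and the bound on the $B_2$-norm survive because the kernel is just pulled back; the set $\{|\varphi\circ q|\ge\varepsilon\}$ is the preimage of a finite set, that is, a finite union of cosets of $K$, which is compact (and the same goes for supports); and a compact subset of $G$ has finite image in $\Gamma$, so pointwise convergence on $\Gamma$ becomes uniform convergence on compact sets.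

Now suppose the extension splits: $G=K\rtimes\Gamma$. Then $\Gamma$ is a subgroup of $G_{\mathrm d}$. Restricting functions from $G_{\mathrm d}$ to $\Gamma$ shows that $\Gamma$ inherits the property from $G_{\mathrm d}$, and then $G$ has it by pullback. So the guess is right for split extensions.

If the extension does not split, $\Gamma$ is only a quotient of $G_{\mathrm d}$. The sensible approach is to push functions down by averaging over $K$: from $\varphi\in c_0(G_{\mathrm d})$ form $\varphi'(gK)=\int_K\varphi(gc)\,dc$. Here is the point where it stops working. A function in $c_0(G_{\mathrm d})$ vanishes off a countable set. If $K$ is infinite, points of $K$ have Haar measure zero, for otherwise all points would have the same positive mass and $K$ would be finite. So $\varphi'=0$. Replacing Haar measure by an invariant mean on $\ell^\infty(K)$, should there be one, does not help: it gives all points the same mass, hence mass $0$, hence it kills $c_0(K_{\mathrm d})$.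

This tells us where to look for a counterexample. We want a compact open normal $K$ such that $G_{\mathrm d}$ is good, while its quotient $\Gamma=G/K$ is bad.

## 4. Lifting a nilpotent: the group $G_S$

Two observations lead to the group. First, we shall see that $SL_2$ of a finitely generated domain over $\mathbb F_p$ is good, because it acts on trees. Second, $SL_2$ over a ring with a nilpotent $t$, $t^2=0$, contains matrices $1+tX$, which form an infinite abelian normal subgroup, and such a subgroup can obstruct approximation. But a ring with nilpotents can be a quotient of a domain: $\mathbb F_p[[x]][t]/(t^2)$ is a quotient of $\mathbb F_p[[x,t]]$, and the ideal divided out is compact.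

Let $p$ be an odd prime and $R=\mathbb F_p[[x,t]]$, a compact topological ring and a domain. Put
$$u(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix},\qquad \gamma=\begin{pmatrix}x&-1\\1&0\end{pmatrix},\qquad \delta=u(1)\gamma u(1)^{-1}.$$
Let $S\subseteq SL_2(\mathbb F_p[x])$ be any subgroup containing $\gamma$ and $\delta$, for example all of $SL_2(\mathbb F_p[x])$. Inside $SL_2(R/t^2R)=SL_2(\mathbb F_p[[x]][t]/(t^2))$ put
$$N=\{1+tX:X\in\mathfrak{sl}_2(\mathbb F_p[x])\},\qquad \Gamma=\Gamma_S=NS.$$
Note $\det(1+tX)=1+t\operatorname{tr}X=1$. Since
$$(1+tX)(1+tX')=1+t(X+X'),\qquad s(1+tX)s^{-1}=1+t\,sXs^{-1},$$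
$N\cong(\mathfrak{sl}_2(\mathbb F_p[x]),+)$ is normalized by $S$, and $N\cap S=1$, so $\Gamma=N\rtimes S$. Give the countable group $\Gamma$ the discrete topology and set
$$G=G_S=\{(g,\sigma)\in SL_2(R)\times\Gamma:\ g\equiv\sigma\bmod t^2\}.$$

The definition is easier to digest in an additive toy version: $\{f\in R: f\bmod t^2\in\mathbb F_p[x]+t\,\mathbb F_p[x]\}$, topologized so that the compact group $t^2R$ is open and the quotient $\mathbb F_p[x]+t\,\mathbb F_p[x]$ is discrete. As an abstract group it is a subgroup of $R$, but its topology is finer: $x^m\to0$ in $R$, whereas here $x^m\notin t^2R$ for all $m$, so $x^m\not\to0$.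

*Topology of $G$.* The maps $SL_2(R)\to SL_2(R/t^2R)$ and $\Gamma\to SL_2(R/t^2R)$ are continuous with Hausdorff target, so $G$ is closed in the product of the compact group $SL_2(R)$ and the countable discrete group $\Gamma$. Hence $G$ is locally compact, Hausdorff, second countable and totally disconnected.

*The quotient.* The projection $G\to\Gamma$ has kernel $K\cong\{g\in SL_2(R):g\equiv1\bmod t^2\}$, which is compact, and open because $\Gamma$ is discrete. The projection is onto. Elements of $S\subset SL_2(\mathbb F_p[x])\subset SL_2(R)$ lift to themselves, and for $X=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$,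
$$1+tX\equiv\begin{pmatrix}1+ta&0\\0&(1+ta)^{-1}\end{pmatrix}\begin{pmatrix}1&tb\\0&1\end{pmatrix}\begin{pmatrix}1&0\\tc&1\end{pmatrix}\pmod{t^2},$$
where $1+ta$ is invertible in $R$ because its constant term is $1$. So $G/K\cong\Gamma$.

*The abstract group.* In a pair $(g,\sigma)\in G$ the component $\sigma$ is determined by $g$. So $G\to SL_2(R)$ is injective, and as an abstract group $G$ is a subgroup of $SL_2(R)$, with $R$ a domain.

**Theorem 1.** Let $p$ be an odd prime, $S\subseteq SL_2(\mathbb F_p[x])$ a subgroup containing $\gamma,\delta$, and $G=G_S$. Then $G_{\mathrm d}$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(G_{\mathrm d})=\Lambda_{\mathrm{WH}}(G_{\mathrm d})=1$, but $G$ does not have the weak Haagerup property. Hence $G$ is neither Haagerup nor weakly amenable, and all three implications (a), (b), (c) fail.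

Section 5 proves the claim on $G_{\mathrm d}$. Sections 6 to 9 prove that $G$ is bad: Section 6 reduces to $\Gamma$, Sections 7 and 8 develop an obstruction, and Section 9 verifies it for $\Gamma$.

## 5. Trees make $G_{\mathrm d}$ good

**Lemma 1.** Let $T$ be a tree, not necessarily locally finite, with vertex distance $d$. For $0<r<1$ the kernel $r^{d(x,y)}$ is positive definite. The kernel $\chi_n(x,y)=1_{\{d(x,y)=n\}}$ has Schur norm $\le2n$ for $n\ge1$ and $\le1$ for $n=0$.

*Proof.* The purpose is to write both kernels through explicit vectors. Attach an infinite ray to some vertex; distances in $T$ do not change. Let $\omega$ be the end of this ray. Each vertex $x$ has a unique ray $x=x_0,x_1,x_2,\dots$ to $\omega$. For $x,y\in T$ let $x_a=y_b$ be the first common vertex of their rays. Then $d(x,y)=a+b$, and $x_i=y_j$ if and only if $(i,j)=(a+k,b+k)$ for some $k\ge0$.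

Let $(\epsilon_z)$ be the standard orthonormal basis indexed by vertices, and put $f_x=\sqrt{1-r^2}\sum_{i\ge0}r^i\epsilon_{x_i}$. Then
$$\langle f_x,f_y\rangle=(1-r^2)\sum_{k\ge0}r^{a+k}r^{b+k}=r^{a+b}=r^{d(x,y)},$$
so $r^{d}$ is positive definite. Next, $K_{ij}(x,y)=\langle\epsilon_{x_i},\epsilon_{y_j}\rangle$ has Schur norm $\le1$. The sum $\sum_{i+j=n}K_{ij}(x,y)$ counts the $k\ge0$ with $a+b+2k=n$. So it is $1$ if $d(x,y)\le n$ and $d(x,y)\equiv n\pmod2$, and $0$ otherwise. Therefore
$$\chi_n=\sum_{i+j=n}K_{ij}-\sum_{i+j=n-2}K_{ij},$$
which for $n\ge1$ has Schur norm $\le(n+1)+(n-1)=2n$. For $n=0$, $\chi_0=K_{00}$. $\square$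

**Lemma 2.** Let a discrete group $H$ act by automorphisms on finitely many trees $T_1,\dots,T_J$ with base vertices $o_j$ such that $\{g:d_j(o_j,go_j)\le n\ \forall j\}$ is finite for every $n$. Then $H$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(H)=1$.

For example, a free group on two generators acting on its Cayley tree qualifies with $J=1$, since there are finitely many words of length $\le n$.

*Proof.* Write $\ell_j(g)=d_j(o_j,go_j)$; then $d_j(go_j,ho_j)=\ell_j(h^{-1}g)$, so Lemma 1 applies to functions of the $\ell_j$. The function $\prod_jr^{\ell_j(g)}$ is positive definite, being a product of positive definite functions. It lies in $c_0(H)$: if it is $\ge\varepsilon$ at $g$, then $\sum_j\ell_j(g)\le\log\varepsilon/\log r$, which leaves finitely many $g$. As $r\to1$ it tends to $1$ pointwise. This is the Haagerup property.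

For weak amenability, truncate: $\psi_{r,n}=\prod_jr^{\ell_j}1_{\{\ell_j\le n\}}$ has finite support. Since
$$r^{\ell}1_{\{\ell\le n\}}=r^{\ell}-\sum_{m>n}r^m1_{\{\ell=m\}},$$
facts 1 and 2 of Section 2 (partial sums, then a pointwise limit) give $\|\psi_{r,n}\|_{B_2}\le\bigl(1+\sum_{m>n}2mr^m\bigr)^J$. The series $\sum 2mr^m$ converges. So we may choose $n(r)\to\infty$ fast enough as $r\to1$ that these bounds tend to $1$, and then $\psi_{r,n(r)}\to1$ pointwise. Hence $\Lambda_{\mathrm{WA}}(H)=1$. $\square$

The next lemma supplies trees. In the case $A=\mathbb F_p[y]$ one tree is enough: for the valuation $-\deg$ the displacement of the base vertex by $g$ is twice the maximal degree of an entry of $g$, and there are finitely many polynomials of bounded degree. For $A=\mathbb F_p[y,y^{-1}]$ the valuation $-\deg$ alone does not control $y^{-1},y^{-2},\dots$; one needs it together with its image under $y\mapsto y^{-1}$, and then bounded means supported in exponents $[-n,n]$. Note that $A$ is a finite module over $B=\mathbb F_p[y+y^{-1}]$, because $y^2-(y+y^{-1})y+1=0$, and that $y\mapsto y^{-1}$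 is an automorphism fixing $B$. This is the general pattern.

**Lemma 3.** Let $A$ be a finitely generated $\mathbb F_p$-algebra that is a domain. Then $SL_2(A)$ satisfies the hypothesis of Lemma 2.

*Proof.* **Step 1: choose the valuations.** By Noether normalization, $A$ is a finite module over a polynomial ring $B=\mathbb F_p[y_1,\dots,y_d]\subseteq A$. If $d=0$, then $A$ and $SL_2(A)$ are finite and there is nothing to prove. Let $d\ge1$, let $L_0=\operatorname{Frac}B$ and $E_0=\operatorname{Frac}A$, and let $E\supseteq E_0$ be a finite normal extension of $L_0$. Let $v=-\deg$ (total degree), a discrete valuation on $L_0$, and let $w$ be an extension of $v$ to $E$. It is discrete since $E/L_0$ is finite; say $w$ has value group $\frac1e\mathbb Z$ with an integer $e\ge1$. Let $\sigma_1,\dots,\sigma_J$ be the elements of the finite group $\operatorname{Aut}(E/L_0)$ and put $w_j=w\circ\sigma_j$.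

**Step 2: boundedness in all $w_j$ means finiteness.** We claim that $\{a\in A:w_j(a)\ge-n\ \forall j\}$ is finite for every $n\ge 0$. Let $P$ be the minimal polynomial of such an $a$ over $L_0$. Its coefficients lie in $B$, because $a$ is integral over $B$ and $B$ is integrally closed. Its degree is at most $D=[E_0:L_0]$. As $E/L_0$ is normal, every root of $P$ has the form $\sigma_j(a)$, and $w(\sigma_j(a))=w_j(a)\ge-n$. A coefficient $c$ of $P$ is, up to sign, a sum of products of at most $D$ roots, so $-\deg c=w(c)\ge-Dn$. Over the finite field $\mathbb F_p$ there are finitely many polynomials $P$ of degree $\le D$ with coefficients of total degree $\le Dn$, and each has finitely many roots.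

**Step 3: translate displacement into valuations of entries.** Let $T_j$ be the Bruhat–Tits tree of $SL_2(E)$ for $w_j$ (Serre, *Trees*, Ch. II §1; completeness of the field is not needed). Its vertices are the classes up to homothety of $\mathcal O_{w_j}$-lattices in $E^2$. Let $o_j$ be the class of $\mathcal O_{w_j}^2$, and let $w_j'=e\,w_j$, which has value group $\mathbb Z$. For $g\in SL_2(E)$ write $g=k_1\operatorname{diag}(\pi^a,\pi^b)k_2$ with $k_1,k_2\in GL_2(\mathcal O_{w_j})$, $a\le b$ and $\pi$ a uniformizer. Multiplying by $k_1,k_2$ does not change the minimal valuation of the entries, so $a=\min_{k,l}w_j'(g_{kl})$. Since $\det g=1$, $a+b=0$. Hence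
$$d_j(o_j,go_j)=b-a=-2a=2\max_{k,l}\bigl(-w_j'(g_{kl})\bigr).$$
If $g\in SL_2(A)$ and $d_j(o_j,go_j)\le n$ for all $j$, then $w_j(g_{kl})\ge-n/(2e)\ge-n$ for all $j$, and by Step 2 the entries of $g$ lie in a finite set. $\square$

*Proof of the first half of Theorem 1.* We work on finitely generated subgroups and extend by zero. Let $Q\subset G$ be finite and $\varepsilon>0$, and put $H=\langle Q\rangle$. Let $A\subset R$ be the $\mathbb F_p$-algebra generated by the entries of the first components of $Q\cup Q^{-1}$. It is finitely generated, and a domain since $R$ is. By the injectivity of $G\to SL_2(R)$, the group $H$ embeds in $SL_2(A)$. The hypothesis of Lemma 2 passes to subgroups. So by Lemmas 2 and 3 there are on $H$ a positive definite $c_0$ function within $\varepsilon$ of $1$ on $Q$, and a finitely supported function of $B_2$-norm $\le1+\varepsilon$ within $\varepsilon$ of $1$ on $Q$.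

Extend these functions by $0$ to $G_{\mathrm d}$. Choose a representative $r_c$ of each coset $c\in G/H$ and write $g=r_{gH}\,\bar g$ with $\bar g\in H$. The extended function $\tilde\varphi$ satisfies $\tilde\varphi(h^{-1}g)=\varphi(\bar h^{-1}\bar g)$ if $gH=hH$, and $0$ otherwise. So its kernel is block diagonal with copies of the original kernel: if $\varphi(h^{-1}g)=\langle\xi_g,\eta_h\rangle$ on $H$, use $\xi_{\bar g}\otimes\epsilon_{gH}$ and $\eta_{\bar h}\otimes\epsilon_{hH}$. Positive definiteness, the bound on the $B_2$-norm, membership in $c_0$, and finiteness of support all survive. Letting $(Q,\varepsilon)$ vary gives two nets on $G_{\mathrm d}$, which show that $G_{\mathrm d}$ is Haagerup and $\Lambda_{\mathrm{WA}}(G_{\mathrm d})=1$; and $1\le\Lambda_{\mathrm{WH}}\le\Lambda_{\mathrm{WA}}$. $\square$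

## 6. Averaging continuous multipliers over $K$

On $G_{\mathrm d}$ averaging over $K$ destroyed everything. On $G$ itself it works, because the functions are continuous.

**Lemma 4.** Let $G$ be locally compact with a compact open normal subgroup $K$, and $\Gamma=G/K$. If $G$ has the weak Haagerup property with constant $C$, so does $\Gamma$.

*Proof.* Let $\varphi\in B_2(G)\cap C_0(G)$ with $\varphi(h^{-1}g)=\langle\xi_g,\eta_h\rangle$, $\|\xi_g\|,\|\eta_h\|\le\sqrt C$. With normalized Haar measure on $K$ put
$$\varphi'(gK)=\int_K\varphi(gc)\,dc.$$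

*Decay.* The compact set $\{|\varphi|\ge\varepsilon\}$ meets only finitely many of the open cosets $gK$, and on every other coset $|\varphi'|\le\varepsilon$. So $\varphi'\in c_0(\Gamma)$.

*Norm.* Let $\sigma:\Gamma\to G$ be a section. Then $\varphi'(b^{-1}a)=\int_K\varphi(\sigma(b)^{-1}\sigma(a)c)\,dc$ for $a,b\in\Gamma$. For fixed $c$ the integrand is $\langle\xi_{\sigma(a)c},\eta_{\sigma(b)}\rangle$, a kernel in $(a,b)$ of Schur norm $\le C$. Restrict $a,b$ to a finite set. Then the integrand is a continuous function of $c\in K$ with values in a finite-dimensional space of matrices, and its integral lies in the closed convex hull of its values. By facts 1 and 2 of Section 2, $\|\varphi'\|_{B_2}\le C$.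

*Convergence.* If $\varphi_i\to1$ uniformly on compact sets, then in particular uniformly on each coset $gK$, so $\varphi_i'\to1$ pointwise. $\square$

It remains to show that $\Gamma_S$ is not weakly Haagerup.

## 7. Ping-pong on $\widehat N$: the argument for positive definite functions

Let $\Gamma$ be a discrete group and $N$ a countably infinite abelian normal subgroup. Then $\Gamma$ acts on the compact dual $\widehat N$ by $(s\chi)(a)=\chi(s^{-1}as)$. Suppose the dynamics near $1\in\widehat N$ are of ping-pong type: there are $s_1,\dots,s_n\in\Gamma$, an open $W\ni1$ in $\widehat N$, and Borel sets $U_i,V_i\subset\widehat N$ such that no point lies in more than $\kappa$ of the $U_i$ or in more than $\kappa'$ of the $V_i$, and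
$$\chi\in W\setminus\{1\},\ \chi\notin U_i\ \Longrightarrow\ s_i^{-1}\chi\in V_i\qquad(1\le i\le n).\tag{1}$$

Here is what a sensible person would do for the Haagerup property. Let $\varphi_j\to1$ be positive definite, normalized by $\varphi_j(1)=1$, and $c_0$. Write $\varphi_j(g)=\langle\pi(g)\xi,\xi\rangle$ with $\|\xi\|=1$, let $E$ be the spectral measure of $\pi|_N$ on $\widehat N$, and $\mu=\langle E(\cdot)\xi,\xi\rangle$, a probability measure with $\int\chi(a)\,d\mu(\chi)=\varphi_j(a)$. Three things happen.

1. Most of the mass of $\mu$ is near $1$: $\mu(W)\to1$ along the net, since the Fourier transforms of $\mu$ tend to $1$.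
2. There is no mass exactly at $1$, because $\varphi_j|_N\in c_0(N)$ and $N$ is infinite; the computation is in Step 1 of Section 8.
3. $\mu$ is almost invariant: from $E(sB)=\pi(s)E(B)\pi(s)^{-1}$ one gets $|\mu(s^{-1}B)-\mu(B)|\le2\|\pi(s)\xi-\xi\|$, and $\|\pi(s)\xi-\xi\|^2=2-2\operatorname{Re}\varphi_j(s)\to0$.

Put $D_i=W\setminus(U_i\cup\{1\})$, so that $s_i^{-1}D_i\subset V_i$ by (1). Then
$$\mu(W)\le\mu(U_i)+\mu(D_i)\le\mu(U_i)+\mu(V_i)+2\|\pi(s_i)\xi-\xi\|.$$
Sum over $i$ and pass to the limit: $n\le\kappa+\kappa'$. So if (1) can be arranged with fixed $\kappa,\kappa'$ and large $n$, then $\Gamma$ is not Haagerup.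

For Herz–Schur multipliers this argument stops at its first line. All we have is $\varphi(h^{-1}g)=\langle x_g,y_h\rangle$ with two families of vectors, which are not orbits of a representation of $\Gamma$. There is no positive measure, and item 3 has no meaning: nothing says that $x_g$ is close to $x_1$ when $\varphi(g)$ is close to $1$, because the constant $C$ may be large.

## 8. Ping-pong on $\widehat N$ for Herz–Schur multipliers

Two changes get past this point. First, $N$ is amenable, so we can average over $N$ alone and obtain a unitary representation of $N$, though not of $\Gamma$. It produces a family of complex measures $\mu_{g,h}$ on $\widehat N$, one for each pair, and the family is exactly equivariant. Second, we replace almost invariance by this exact equivariance in the following way. We study $\mu_{s_i,1}$. The part on $U_i$ is estimated by the fixed vector $\eta_1$. The part off $U_i$ is carried by $s_i^{-1}$ into $V_i$ and becomes a part of $\mu_{1,s_i^{-1}}$, which is estimated by the fixed vector $\xi_1$. A fixed vector cannot have large components over many almost disjoint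 sets, and Cauchy–Schwarz finishes.

**Theorem 2.** Let $\Gamma$ be a discrete group, $N$ a countably infinite abelian normal subgroup, and let $s_1,\dots,s_n\in\Gamma$, $W$, $U_i$, $V_i$, $\kappa$, $\kappa'$ be as in Section 7, with (1). If there is a net $\varphi_j\to1$ pointwise on $\Gamma$ with $\|\varphi_j\|_{B_2}\le C$ and $\varphi_j|_{Ng}\in c_0(Ng)$ for every $g\in\Gamma$, then
$$\sqrt n\le C\bigl(\sqrt\kappa+\sqrt{\kappa'}\bigr).$$

*Proof.* **Step 1: produce the measures.** Let $\varphi=\varphi_j$ with $\varphi(h^{-1}g)=\langle x_g,y_h\rangle$ and $\|x_g\|,\|y_h\|\le\sqrt C$. Let $M$ be an invariant mean on $N$. Take the bounded functions $\zeta$ from $N$ to the Hilbert space of the $x$'s and $y$'s, with semi-inner product $M_b\langle\zeta(b),\zeta'(b)\rangle$, and let $\mathcal H$ be the resulting Hilbert space (divide by null vectors and complete). Since $M$ is invariant and $N$ is abelian, $(\pi(a)\zeta)(b)=\zeta(ba)$ defines a unitary representation of $N$ on $\mathcal H$. Let $\xi_g,\eta_h\in\mathcal H$ be the classes of $b\mapsto x_{bg}$ and $b\mapsto y_{bh}$. Their norms are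 $\le\sqrt C$, and for $a\in N$, $g,h\in\Gamma$,
$$\langle\pi(a)\xi_g,\eta_h\rangle=M_b\langle x_{bag},y_{bh}\rangle=M_b\,\varphi(h^{-1}b^{-1}bag)=\varphi(h^{-1}ag).$$
Let $E$ be the spectral measure of $\pi$ on $\widehat N$ and $\mu_{g,h}=\langle E(\cdot)\xi_g,\eta_h\rangle$. For any Borel partition $(B_l)$ we have $\sum_l|\mu_{g,h}(B_l)|\le\sum_l\|E(B_l)\xi_g\|\,\|E(B_l)\eta_h\|\le\|\xi_g\|\|\eta_h\|$. So $\mu_{g,h}$ is a complex measure of total variation $\le C$, and
$$\int\chi(a)\,d\mu_{g,h}(\chi)=\varphi(h^{-1}ag).\tag{2}$$

*Equivariance:* $\mu_{sg,sh}=s_*\mu_{g,h}$ for $s\in\Gamma$. Indeed, by (2),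
$$\int\chi(a)\,d\mu_{sg,sh}(\chi)=\varphi(h^{-1}(s^{-1}as)g)=\int\chi(s^{-1}as)\,d\mu_{g,h}(\chi)=\int(s\chi)(a)\,d\mu_{g,h}(\chi),$$
and a measure is determined by its Fourier transform.

*No mass at $1$:* $\mu_{g,h}(\{1\})=0$. Let $(F_m)$ be a Følner sequence of the countable group $N$. Then $|F_m|^{-1}\sum_{a\in F_m}\chi(a)$ is bounded by $1$ and tends to $1_{\{\chi=1\}}$: if $\chi(b)\ne1$, translating by $b$ multiplies the average by $\chi(b)$ and changes it by $o(1)$, so it tends to $0$. By dominated convergence and (2),
$$\mu_{g,h}(\{1\})=\lim_m\frac1{|F_m|}\sum_{a\in F_m}\varphi(h^{-1}ag).$$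
Here $h^{-1}ag=(h^{-1}ah)h^{-1}g$ runs injectively through the single coset $Nh^{-1}g$, on which $\varphi$ is $c_0$. Moreover $|F_m|\to\infty$. Otherwise $|F_m|\le l$ for infinitely many $m$; take $l+1$ distinct elements $b\in N$; for large such $m$ the ratios $|F_mb\,\triangle\,F_m|/|F_m|$ are smaller than $1/l$, so $F_mb=F_m$ for all these $b$, and $F_m$ would contain $l+1$ points. Given $\varepsilon>0$, only finitely many points of the coset have $|\varphi|\ge\varepsilon$, and $|\varphi|\le C$ there, so the average has limsup $\le\varepsilon$. Hence the limit is $0$.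

**Step 2: estimate the mass near $1$.** By Urysohn's lemma fix $f\in C(\widehat N)$ with $0\le f\le1$, $f(1)=1$ and $f=0$ off $W$. It does not depend on $j$. Put $D_i=W\setminus(U_i\cup\{1\})$; by (1), $s_i^{-1}D_i\subset V_i$. As $\mu_{s_i,1}(\{1\})=0$ and $f$ vanishes off $W$,
$$\int f\,d\mu_{s_i,1}=\int_{U_i\setminus\{1\}}f\,d\mu_{s_i,1}+\int_{D_i}f\,d\mu_{s_i,1}.$$

Write $E(\phi)=\int\phi\,dE$ for bounded Borel $\phi$. The first term is $\langle E(f1_{U_i\setminus\{1\}})\xi_{s_i},\eta_1\rangle$. Moving the self-adjoint operator to the right, and using $0\le f1_{U_i\setminus\{1\}}\le1_{U_i}$, its modulus is $\le\sqrt C\,\|E(U_i)\eta_1\|$.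

For the second term, equivariance with $s=s_i$, $g=1$, $h=s_i^{-1}$ gives $\mu_{s_i,1}=(s_i)_*\mu_{1,s_i^{-1}}$. So it equals $\langle E(G_i)\xi_1,\eta_{s_i^{-1}}\rangle$ with $G_i(\chi)=(f1_{D_i})(s_i\chi)$. If $G_i(\chi)\ne0$ then $\chi\in s_i^{-1}D_i\subset V_i$, so $0\le G_i\le1_{V_i}$, and the modulus is $\le\sqrt C\,\|E(V_i)\xi_1\|$.

The multiplicity bounds say $\sum_i1_{U_i}\le\kappa$ and $\sum_i1_{V_i}\le\kappa'$. Hence $\sum_i\|E(U_i)\eta_1\|^2=\bigl\langle\sum_iE(U_i)\eta_1,\eta_1\bigr\rangle\le\kappa C$ and likewise $\sum_i\|E(V_i)\xi_1\|^2\le\kappa'C$. By Cauchy–Schwarz,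
$$\Bigl|\sum_{i=1}^n\int f\,d\mu_{s_i,1}\Bigr|\le\sqrt{Cn}\Bigl(\sum_i\|E(U_i)\eta_1\|^2\Bigr)^{1/2}+\sqrt{Cn}\Bigl(\sum_i\|E(V_i)\xi_1\|^2\Bigr)^{1/2}\le C\sqrt n\,\bigl(\sqrt\kappa+\sqrt{\kappa'}\bigr).\tag{3}$$

**Step 3: let $j$ vary.** The measures $\mu^{(j)}_{s_i,1}$ have total variation $\le C$, and by (2) their Fourier transforms $a\mapsto\varphi_j(as_i)$ converge pointwise to $1$, the Fourier transform of the point mass at the trivial character. Trigonometric polynomials are dense in $C(\widehat N)$ by Stone–Weierstrass, so $\int f\,d\mu^{(j)}_{s_i,1}\to f(1)=1$ for each $i$. Taking the limit in (3) gives $n\le C\sqrt n(\sqrt\kappa+\sqrt{\kappa'})$. $\square$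

## 9. Ping-pong on $\mathbb P(\mathfrak{sl}_2(\mathbb F_p((1/x))))$: $\Gamma_S$ is not weakly Haagerup

We now verify (1) for $N\subset\Gamma_S$ with $\kappa=1$, $\kappa'=2$ and arbitrary $n$. Let
$$k=\mathbb F_p((1/x)),\qquad O=\mathbb F_p[[1/x]],\qquad \mathfrak m=x^{-1}O,$$
so that $k=\mathbb F_p[x]\oplus\mathfrak m$. The absolute value on the locally compact field $k$ is normalized by $|x|>1$.

**Step 1: describe $\widehat N$ and the action of $S$.** Let $\psi$ be a nontrivial character of $\mathbb F_p$, and let $c_{-1}$ denote the coefficient of $x^{-1}$. For $Y\in\mathfrak{sl}_2(k)$ and $X\in\mathfrak{sl}_2(\mathbb F_p[x])\cong N$ put $\chi_Y(X)=\psi(c_{-1}(\operatorname{tr}XY))$. With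
$$X=\begin{pmatrix}a&b\\c&-a\end{pmatrix},\quad Y=\begin{pmatrix}\alpha&\beta\\\theta&-\alpha\end{pmatrix}\quad\text{we have}\quad\operatorname{tr}XY=2a\alpha+b\theta+c\beta.$$
For example, $Y=x^{-1}E_{12}$ gives $\chi_Y(X)=\psi(\text{constant term of }c)$. For $f=\sum f_ix^i\in\mathbb F_p[x]$ and $m=\sum_{i\ge1}m_ix^{-i}\in\mathfrak m$ we have $c_{-1}(fm)=\sum_if_im_{i+1}$. This pairing identifies $\mathfrak m\cong\prod\mathbb F_p$ with the dual of $\mathbb F_p[x]\cong\bigoplus\mathbb F_p$, since $m\mapsto\psi(m\,\cdot)$ is an isomorphism from $\mathbb F_p$ to its dual. As $2$ is invertible, $Y\mapsto\chi_Y$ is a topological isomorphism $\mathfrak{sl}_2(\mathfrak m)\to\widehat N$. For $s\in S$,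
$$(s\chi_Y)(X)=\chi_Y(s^{-1}Xs)=\psi(c_{-1}\operatorname{tr}(s^{-1}XsY))=\psi(c_{-1}\operatorname{tr}(X\,sYs^{-1})),$$
so $s\chi_Y=\chi_{sYs^{-1}}$.

A warning: $sYs^{-1}$ may leave $\mathfrak{sl}_2(\mathfrak m)$, and $\chi_Y$ depends only on $Y$ modulo $\mathfrak{sl}_2(\mathbb F_p[x])$. For $s=u(x)\in SL_2(\mathbb F_p[x])$ and $Y=x^{-1}E_{21}$, with $H=\operatorname{diag}(1,-1)$ one finds $sYs^{-1}=x^{-1}E_{21}+H-xE_{12}$, whose class is that of $Y$: the character is fixed by $s$ although the line of $Y$ has moved. So linear dynamics describe the action on $\widehat N$ only for $Y$ so small that $sYs^{-1}$ stays in $\mathfrak{sl}_2(\mathfrak m)$. This is why Theorem 2 only asks for (1) on a neighborhood $W$.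

**Step 2: many hyperbolic elements in general position.** We look for the eigenlines of $\gamma$. Its characteristic equation is $z^2-xz+1=0$. Put $z=xZ$: it becomes $Z^2-Z+x^{-2}=0$, which modulo $\mathfrak m$ has the simple roots $1$ and $0$. By Hensel's lemma there are roots $Z_\pm\in O$ with $Z_+\equiv1$, $Z_-\equiv0$ modulo $\mathfrak m$ and $Z_+Z_-=x^{-2}$. So $z_\pm=xZ_\pm$ satisfy
$$|z_+|=|x|,\qquad|z_-|=|x|^{-1},\qquad z_-=z_+^{-1}.$$
Since $\gamma\binom{z_\pm}{1}=\binom{xz_\pm-1}{z_\pm}=z_\pm\binom{z_\pm}1$, $\gamma$ has eigenlines $p_\pm=[z_\pm:1]$ with eigenvalues $z_\pm$. The element $\delta=u(1)\gamma u(1)^{-1}$ has eigenlines $[z_\pm+1:1]$ with the same eigenvalues. Neither $p_+$ nor $p_-$ is an eigenline of $\delta$: clearly $z_\pm\ne z_\pm+1$; also $z_+\ne z_-+1$ because $|z_-+1|=1<|x|$, and $z_-\ne z_++1$ because $|z_++1|=|x|>|x|^{-1}$.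

For $l\ne0$ the eigenvalues $z_\pm^l$ of $\delta^l$ differ, so $\delta^l$ has exactly the two eigenlines of $\delta$. If $\delta^ip_+=\delta^{i'}p_+$ with $i\ne i'$, then $p_+$ would be an eigenline of $\delta^{i-i'}$, hence of $\delta$, a contradiction. So the points $\delta^ip_+$ $(i\ge1)$ are pairwise distinct, and likewise the points $\delta^ip_-$.

Fix $n$ and let $\gamma_i=\delta^i\gamma\delta^{-i}\in S$ for $1\le i\le n$, with eigenvectors $v_i^\pm$ spanning $\delta^ip_\pm$, for the eigenvalues $z_\pm$.

**Step 3: the adjoint action of $\gamma_i$.** In the basis $v_i^+,v_i^-$, conjugation by $\gamma_i$ on $\mathfrak{sl}_2(k)$ is diagonal, with eigenvalues $z_+^2,1,z_+^{-2}$ on eigenvectors $e_i,h_i,f_i$. Here $e_iv_i^+=0$ and $e_iv_i^-=v_i^+$. With $\omega(u,v)=u_1v_2-u_2v_1$, put $q_i(Y)=\omega(Yv_i^-,v_i^-)$. If $A$ is the $e_i$-coefficient of $Y$, then $Yv_i^-\in Av_i^++kv_i^-$, so $q_i(Y)=A\,\omega(v_i^+,v_i^-)$. Thus the coefficient is $A=q_i(Y)/\omega(v_i^+,v_i^-)$.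

**Step 4: attracting sets.** Let $\mathbb P=\mathbb P(\mathfrak{sl}_2(k))$, a compact Hausdorff space. The image of $e_i$ is the line $\delta^ip_+$, so the points $[e_i]$ are distinct. Choose pairwise disjoint open neighborhoods $\mathcal U_i\ni[e_i]$.

**Step 5: repelling sets of multiplicity two.** For $Y\ne0$ and $v=(v_1,v_2)$,
$$\omega(Yv,v)=(\alpha v_1+\beta v_2)v_2-(\theta v_1-\alpha v_2)v_1=-\theta v_1^2+2\alpha v_1v_2+\beta v_2^2$$
is a nonzero binary quadratic form, because $p\ne2$. It has at most two zeros in $\mathbb P^1(k)$. The lines of the $v_i^-$ are the distinct points $\delta^ip_-$, so no three of the $q_i$ vanish simultaneously at some $Y\ne0$. Let $\|Y\|$ be the maximum of the absolute values of the entries. For each triple of indices, the maximum of the three functions $|q_i(Y)|/\|Y\|$ is continuous and positive on the compact space $\mathbb P$, hence bounded below. With finitely many triples we get $c>0$ such that no point of $\mathbb P$ lies in three of the open sets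
$$\mathcal V_i=\{[Y]\in\mathbb P:|q_i(Y)|<c\|Y\|\}.$$

**Step 6: ping-pong in $\mathbb P$.** We show that a high power of $\gamma_i$ sends everything outside $\mathcal V_i$ into $\mathcal U_i$. Let $[Y]\notin\mathcal V_i$, scaled so that $\|Y\|=1$, and write $Y=Ae_i+Bh_i+Df_i$. Then $|A|\ge c/|\omega(v_i^+,v_i^-)|$ by Step 3, while $|B|,|D|$ are bounded by a constant independent of $Y$. For $m\ge1$,
$$A^{-1}z_+^{-2m}\operatorname{Ad}(\gamma_i)^mY=e_i+A^{-1}Bz_+^{-2m}h_i+A^{-1}Dz_+^{-4m}f_i,$$
which differs from $e_i$ by at most a constant times $|x|^{-2m}$. So $[\operatorname{Ad}(\gamma_i)^mY]\to[e_i]$ uniformly on $\mathbb P\setminus\mathcal V_i$. Fix $m$ with $\operatorname{Ad}(\gamma_i^m)(\mathbb P\setminus\mathcal V_i)\subset\mathcal U_i$ for all $i\le n$, and put $s_i=\gamma_i^m\in S$. Equivalently,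
$$[Y]\notin\mathcal U_i\ \Longrightarrow\ [s_i^{-1}Ys_i]\in\mathcal V_i.\tag{4}$$

**Step 7: transfer to $\widehat N$.** The entries of $s_i^{-1}Ys_i$ are bounded by a constant times $\|Y\|$. So we can choose $M\ge1$ such that $s_i^{-1}Ys_i\in\mathfrak{sl}_2(\mathfrak m)$ for all $Y\in x^{-M}\mathfrak{sl}_2(O)$ and all $i\le n$. Put
$$W=\{\chi_Y:Y\in x^{-M}\mathfrak{sl}_2(O)\},$$
$$U_i=\{\chi_Y:0\ne Y\in\mathfrak{sl}_2(\mathfrak m),\ [Y]\in\mathcal U_i\},\qquad V_i=\{\chi_Y:0\ne Y\in\mathfrak{sl}_2(\mathfrak m),\ [Y]\in\mathcal V_i\}.$$
These sets are open and $W\ni1$. No point lies in two of the $U_i$ or in three of the $V_i$, so $\kappa=1$ and $\kappa'=2$ are allowed. To check (1), let $1\ne\chi_Y\in W$ with $Y\in x^{-M}\mathfrak{sl}_2(O)$, and $\chi_Y\notin U_i$. Then $[Y]\notin\mathcal U_i$, so $[s_i^{-1}Ys_i]\in\mathcal V_i$ by (4). Since $s_i^{-1}Ys_i$ is nonzero and lies in $\mathfrak{sl}_2(\mathfrak m)$, we get $s_i^{-1}\chi_Y=\chi_{s_i^{-1}Ys_i}\in V_i$.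

**Step 8: conclude.** Suppose $\Gamma_S$ were weakly Haagerup with constant $C$. A net as in the definition consists of $c_0$ functions on $\Gamma_S$, so their restrictions to cosets of $N$ are $c_0$, and Theorem 2 gives $\sqrt n\le C(1+\sqrt2)$. Here $C$ and the net are fixed while $n$ is arbitrary, a contradiction. So $\Gamma_S$ is not weakly Haagerup, and by Lemma 4 neither is $G$. Together with Section 5 this proves Theorem 1. $\blacksquare$

## 10. A compactly generated example, and decay only along an amenable normal subgroup

**Theorem 3.** There is a locally compact group $G$ that is second countable, totally disconnected and compactly generated, with a compact open normal subgroup $K$ and a closed amenable normal subgroup $M\supset K$, such that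

1. $G$ is a closed subgroup of a direct product of a compact group and a finitely generated discrete group;
2. $G_{\mathrm d}$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(G_{\mathrm d})=\Lambda_{\mathrm{WH}}(G_{\mathrm d})=1$ (the best possible value);
3. $G$ is not weakly Haagerup. More strongly, for no $C$ is there a net $(\varphi_i)$ in $B_2(G)$ with $\|\varphi_i\|_{B_2}\le C$, $\varphi_i\to1$ uniformly on compact sets, and $\varphi_i|_{Mg}\in C_0(Mg)$ for every coset $Mg$.

In particular, none of the three hypotheses on $G_{\mathrm d}$, even all together and with the optimal constants, implies even the weakest of the three conclusions for $G$.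

*Proof.* **Step 1: choose $S$ small.** Let $p\ge5$ and $S=\langle SL_2(\mathbb F_p),u(x)\rangle\subset SL_2(\mathbb F_p[x])$. Then $\gamma=u(x)\begin{pmatrix}0&-1\\1&0\end{pmatrix}\in S$ and $\delta=u(1)\gamma u(1)^{-1}\in S$. So Theorem 1 applies to $G=G_S$ and gives (2) and the first sentence of (3). Second countability, total disconnectedness and the compact open normal subgroup $K$ were seen in Section 4.

**Step 2: $\Gamma_S$ is finitely generated.** The group $S$ is finitely generated by definition, so we must generate $N$ by finitely many $S$-conjugacy classes. Let $N'$ be the additive subgroup of $\mathfrak{sl}_2(\mathbb F_p[x])$ generated by the $S$-conjugates of $\mathfrak{sl}_2(\mathbb F_p)$. It is $S$-invariant and an $\mathbb F_p$-subspace. Let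
$$D=\{f\in\mathbb F_p[x]:f\,\mathfrak{sl}_2(\mathbb F_p)\subset N'\},$$
an additive group containing $1$. We show that $f\in D$ implies $xf\in D$.

As in Section 9, $H=\operatorname{diag}(1,-1)$, and
$$\operatorname{Ad}(u(x))(fE_{21})=f(E_{21}+xH-x^2E_{12}).$$
Since $fE_{21}\in N'$, it follows that $f(xH-x^2E_{12})\in N'$. Choose $a\in\mathbb F_p^\times$ with $a^2\ne1$, which is possible as $p\ge5$. Conjugation by $\operatorname{diag}(a,a^{-1})$ fixes $H$ and multiplies $E_{12}$ by $a^2$. Subtracting the conjugated element from the original one gives $(a^2-1)x^2fE_{12}\in N'$. Hence $x^2fE_{12}\in N'$, and therefore $xfH\in N'$. Now $H$ generates $\mathfrak{sl}_2(\mathbb F_p)$ as an $SL_2(\mathbb F_p)$-module: $\operatorname{Ad}(u(1))H=H-2E_{12}$ yields $E_{12}$, and $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ conjugates $E_{12}$ to $-E_{21}$. Applying the same operations to $xfH$ inside the $S$-invariant group $N'$ gives $xf\,\mathfrak{sl}_2(\mathbb F_p)\subset N'$, that is, $xf\in D$.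

So $D$ contains all $x^i$, and $D=\mathbb F_p[x]$. Consequently $N'=\mathfrak{sl}_2(\mathbb F_p[x])$. Hence $\Gamma_S$ is generated by the finite sets $SL_2(\mathbb F_p)$, $\{u(x)\}$ and $1+t\,\mathfrak{sl}_2(\mathbb F_p)$.

**Step 3: compact generation and (1).** $G$ is generated by the compact group $K$ together with lifts of finitely many generators of $G/K\cong\Gamma_S$. So $G$ is compactly generated. By construction $G_S$ is closed in $SL_2(R)\times\Gamma_S$, which is (1).

**Step 4: the subgroup $M$ and the second sentence of (3).** Let $M$ be the preimage of $N$ in $G$. It is closed, normal, contains $K$, and is an extension of the abelian group $N$ by the compact group $K$, hence amenable. Suppose a net $(\varphi_i)$ as in (3) existed for some $C$, and form the averages $\varphi_i'$ as in Section 6. The norm bound and the convergence in Lemma 4 did not use decay, so $\|\varphi_i'\|_{B_2}\le C$ and $\varphi_i'\to1$ pointwise. For the decay, each closed coset $Mg$ is a union of cosets of $K$. The compact set $\{|\varphi_i|\ge\varepsilon\}\cap Mg$ meets finitely many of these, and on the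 others $|\varphi_i'|\le\varepsilon$. So $\varphi_i'$ is $c_0$ on the corresponding coset of $N$ in $\Gamma_S$, and every coset of $N$ arises in this way. This is exactly the decay that Theorem 2 asks for. With the sets from Section 9 it gives $\sqrt n\le C(1+\sqrt2)$ for every $n$, a contradiction. $\blacksquare$
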